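# Sliding windows and the chromatic number of almost stable Kneser hypergraphs

## 1. Configurations in a window, and the disjoint sets they produce

Fix integers $r\ge 2$, $s\ge r$, $k\ge1$, $m\ge 1$, and put
$$M=(r-1)m,\qquad n=s(k-1)+M+1 .$$
Let $G$ be a group of order $r$. These choices stay in force through Section 6, except where we say otherwise.

**Definition (the poset $\mathcal Q$).** $\mathcal Q$ is the set of functions $a:G\to\{0,1,\dots,M\}\cup\{\infty\}$, not identically $\infty$, whose finite values are pairwise distinct and differ pairwise by at most $s-1$. It is ordered pointwise, with $\infty$ as top value. We write $\mathrm{supp}(a)=\{i\in G: a_i<\infty\}$. The group acts by $(ga)_i=a_{g^{-1}i}$.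

Picture $r$ runners, named by the elements of $G$, on the track $0,1,\dots,M$. No two stand at the same place, those present all fit in a window of $s$ consecutive places, and some (not all) may have left the track. Going up in the order means that runners move forward or leave. In particular, if $a\le b$ then $\mathrm{supp}(b)\subseteq\mathrm{supp}(a)$.

The action preserves the order and has no fixed elements for $g\neq1$: if $ga=a$ and $a_i<\infty$, then $a_{g^{-1}i}=a_i$ is the same finite value at the different place $g^{-1}i\ne i$, which is forbidden.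

**Example.** Let $r=s=2$, $m=1$, so $M=1$; write $a=(a_+,a_-)$. Then $\mathcal Q$ has six elements, with relations
$$(0,1)<(0,\infty)<(1,\infty)>(1,0)<(\infty,0)<(\infty,1)>(0,1),$$
and those that follow by transitivity. Up to homotopy this is a circle, and the swap of $+$ and $-$ acts on it freely.

Here is how configurations produce stable sets. A set $S$ of integers is *almost $s$-stable* if $|x-y|\ge s$ for all distinct $x,y\in S$. Take $k$ configurations, each above the preceding one, and shift the $j$-th by $s(j-1)+1$.

**Lemma 1.** Let $a^{(1)}\le\dots\le a^{(k)}$ in $\mathcal Q$. For $i\in\mathrm{supp}(a^{(k)})$ put $S_i=\{s(j-1)+1+a^{(j)}_i: 1\le j\le k\}$. The $S_i$ are pairwise disjoint almost $s$-stable $k$-subsets of $[n]=\{1,\dots,n\}$.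

*Proof.* All $a^{(j)}_i$ with $i\in\mathrm{supp}(a^{(k)})$ are finite, and $a_i^{(1)}\le\dots\le a_i^{(k)}$. So consecutive positions in $S_i$ differ by at least $s$, and all lie between $1$ and $s(k-1)+1+M=n$. Let $i\ne l$. Inside one block $j$ the positions of $i$ and $l$ differ because $a^{(j)}$ has distinct finite values. If block $j$ of $i$ met block $j'>j$ of $l$, then $a_i^{(j)}= a_l^{(j')}+s(j'-j)\ge a_l^{(j)}+s$, against the window condition for $a^{(j)}$. $\square$

For $r=s=k=2$, $m=1$, $n=4$, the constant multichain at $(0,1)$ gives $S_+=\{1,3\}$, $S_-=\{2,4\}$. Without the window condition the lemma is false: repeating $(2,0)$ twice with $s=2$ puts $+$ at $1+2=3$ in block 1 and $-$ at $3+0=3$ in block 2.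

What is all this for? We will color the almost $s$-stable $k$-sets with $m$ colors and look for $r$ pairwise disjoint sets of one color. The poset $\mathcal Q$ parametrizes families of disjoint stable sets. Its connectivity, which we compute in Section 5, will be $M-1=(r-1)m-1$, and this is exactly the dimension of the complex that records the colors.

## 2. The coloring statement $\mathbf P(r,s)$ and what it implies

Let $\binom{[n]}{k}_{\widetilde{s\text{-}stab}}$ be the collection of almost $s$-stable $k$-subsets of $[n]$. The distance is measured on the path, so the ends are not glued: $\{1,4\}$ is almost $3$-stable in $[4]$.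

For $r\ge2$, the Kneser hypergraph $KG^r(n,k)$ has all $k$-subsets of $[n]$ as vertices, and its hyperedges are the sets $\{S_1,\dots,S_r\}$ of $r$ pairwise disjoint $k$-subsets. $KG^r(n,k)_{\widetilde{s\text{-}stab}}$ is the subhypergraph induced on $\binom{[n]}{k}_{\widetilde{s\text{-}stab}}$. A proper coloring is one without monochromatic hyperedge, and $\chi$ is the least number of colors of a proper coloring. Two facts are given.

**(i)** (Alon–Frankl–Lovász) $\chi(KG^r(n,k))=\left\lceil\frac{n-r(k-1)}{r-1}\right\rceil$ for $n\ge rk$.

**(ii)** For $k,r\ge2$ and $n\ge\max(\{r,s\})k$, $\chi(KG^r(n,k)_{\widetilde{s\text{-}stab}})\le\left\lceil\frac{n-\max(\{r,s\})(k-1)}{r-1}\right\rceil$.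

In the paper "On the chromatic number of almost s-stable Kneser graphs" (arXiv:1711.06621, 2017), Peng-An Chen conjectures that for $k,r\ge 2$ and $n\ge rk$ the restriction to almost $r$-stable sets does not lower the chromatic number of $KG^r(n,k)$. We prove this. For integers $r,s\ge2$ let $\mathbf P(r,s)$ be the statement:

> for all $k,m\ge1$ and all $n\ge s(k-1)+(r-1)m+1$, every coloring of the almost $s$-stable $k$-subsets of $[n]$ with $m$ colors has $r$ pairwise disjoint sets of the same color.

**Theorem A.** $\mathbf P(r,r)$ holds for every $r\ge2$. Hence for $k\ge1$, $r\ge2$, $n\ge rk$,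
$$\chi\big(KG^r(n,k)_{\widetilde{r\text{-}stab}}\big)=\Big\lceil\tfrac{n-r(k-1)}{r-1}\Big\rceil=\chi\big(KG^r(n,k)\big).$$

**Theorem B.** Let $k\ge2$, $r\ge2$, $s\ge2$, $n\ge\max(\{r,s\})k$. Then
$$\chi\big(KG^r(n,k)_{\widetilde{s\text{-}stab}}\big)=\Big\lceil\tfrac{n-\max(\{r,s\})(k-1)}{r-1}\Big\rceil$$
in each of these cases: (a) $s\le r$; (b) $r$ is a prime power and $s\ge r$ is arbitrary; (c) $s\ge r$ and $s$ is divisible by $r/q$ for some prime power $q>1$ dividing $r$ (for example $r\mid s$).

For $r$ not a prime power and $s>r$ not of the form in (c), the argument gives no value of $\chi$, and none is claimed.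

**Upper bounds by hand.** If $S$ is almost $s$-stable with $k$ elements, then $\min S\le n-s(k-1)$. Color $S$ by $\lceil \min S/(r-1)\rceil$. A color class contains at most $r-1$ different minima, and $r$ pairwise disjoint sets have $r$ different minima, so the coloring is proper. It uses at most $\lceil\frac{n-s(k-1)}{r-1}\rceil$ colors. This checks (ii) for $s\ge r$. For $s\le r$, (ii) follows from (i), since we pass to an induced subhypergraph. So the work is in the lower bounds, that is, in $\mathbf P(r,s)$.

**Small cases by hand.** If $k=1$, then $\mathbf P(r,s)$ is the pigeonhole principle: $(r-1)m+1$ points in $m$ colors. If $m=1$ and $s\ge r$, we need $r$ disjoint almost $s$-stable $k$-sets in $[s(k-1)+r]$, and $\{i,i+s,\dots,i+s(k-1)\}$ for $i=1,\dots,r$ will do. For $r=s=k=2$ and $n=5$ the vertices are $13,14,15,24,25,35$, and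
$$13,\ 24,\ 35,\ 14,\ 25,\ 13$$
is a closed walk through five distinct vertices whose consecutive members are disjoint. This is a $5$-cycle, so $\chi\ge3=5-2$. For $r=s=3$, $k=2$, $n=6$ the vertices are $14,15,16,25,26,36$; since $3$ can only be paired with $6$ and $4$ only with $1$, there is a single hyperedge $\{14,25,36\}$, and $\chi=2=\lceil 3/2\rceil$. With so few hyperedges, there is little room for a greedy argument.

## 3. Topological tools

Topological statements about a finite poset $P$ refer to its order complex $\Delta(P)$, whose simplices are the nonempty chains. "$c$-connected" is no condition for $c\le-2$; "$(-1)$-connected" means nonempty; "$0$-connected" means path connected and nonempty. A $G$-map is a continuous map that commutes with the $G$-actions. An action is free if only $g=1$ fixes a point. The nonempty faces of a simplicial complex form its face poset, whose order complex is the barycentric subdivision.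

* **(F1)** If $f,g:P\to Q$ are order preserving with $f(x)\le g(x)$ for all $x$, then $f\simeq g$. A poset with a maximum is contractible.
* **(F2)** If $K=K_1\cup K_2$ (subcomplexes), $K_1,K_2$ are $c$-connected and $K_1\cap K_2$ is $(c-1)$-connected, then $K$ is $c$-connected (van Kampen, Mayer–Vietoris, Hurewicz).
* **(F3)** Nerve theorem (Björner, *Topological Methods*, Handbook of Combinatorics, Thm 10.6): if $K=\bigcup K_i$ is a finite union of subcomplexes and every nonempty intersection of $t$ of the $K_i$ is $(c-t+1)$-connected for all $t\ge1$, then $K$ is $c$-connected if and only if the nerve is.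
* **(F4)** Dold's theorem: for a nontrivial finite group $G$ there is no $G$-map from a $c$-connected $G$-space to a free $G$-simplicial complex of dimension $\le c$.

We use three easy consequences of the definitions.

First, let $f:P\to P$ be order preserving with $f\circ f=f$ and $f\ge\mathrm{id}$ (or $f\le\mathrm{id}$), and let $\iota:f(P)\to P$ be the inclusion. Then $f\iota=\mathrm{id}$ and $\iota f\simeq\mathrm{id}$ by (F1), so $P\simeq f(P)$. Call this the *retraction rule*.

Second, if $P=P_1\cup P_2$ with $P_1,P_2$ down-sets, then every chain lies in the $P_i$ that contains its maximum, so $\Delta(P)=\Delta(P_1)\cup\Delta(P_2)$ and $\Delta(P_1)\cap\Delta(P_2)=\Delta(P_1\cap P_2)$. The same holds for more down-sets.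

Third, for finite posets $|\Delta(P\times Q)|$ is homeomorphic to $|\Delta(P)|\times|\Delta(Q)|$, so a finite product of contractible posets is contractible.

## 4. Words, the color complex, and why the poset of all words is not enough

Let $V=\binom{[n]}{k}_{\widetilde{s\text{-}stab}}$.

**Definition (words).** A *word* is a set $w\subseteq[n]\times G$ that contains, for each $x\in[n]$, at most one pair $(x,i)$. Put $w_i=\{x:(x,i)\in w\}$; the sets $w_i$ are pairwise disjoint. $\mathcal L$ is the poset, under inclusion, of words such that some $w_i$ contains a member of $V$. $G$ acts by $g(x,i)=(x,gi)$, so $(gw)_{gi}=w_i$.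

We call $i$ the *letter color* of $(x,i)$. For $n=4$, $k=s=2$ and $G=\{+,-\}$, the word $\{(1,+),(2,-),(3,+)\}$ is in $\mathcal L$ because $w_+=\{1,3\}\in V$.

**Definition (color complex).** $\Sigma$ is the simplicial complex of all $F\subseteq[m]\times G$ such that $\{i:(h,i)\in F\}\neq G$ for every $h\in[m]$. $G$ acts by $g(h,i)=(h,gi)$.

A largest face misses one element in each row, so $\dim\Sigma=m(r-1)-1=M-1$. For $r=3$, $m=1$ it is the boundary of a triangle; for $r=2$ it is the boundary of the $m$-dimensional cross-polytope.

**Lemma 2.** Suppose $c:V\to[m]$ has no $r$ pairwise disjoint sets of equal color. Then there is a $G$-map $|\Delta(\mathcal L)|\to|\Sigma|$.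

*Proof.* For $w\in\mathcal L$ put $\Psi(w)=\{(c(S),i):S\in V,\ S\subseteq w_i\}$. It is nonempty because $w\in\mathcal L$, it grows with $w$, and $\Psi(gw)=g\Psi(w)$ because $(gw)_{gi}=w_i$. It is a face of $\Sigma$: if $(h,i)\in\Psi(w)$ for all $i\in G$, there would be sets $S_i\subseteq w_i$ of color $h$, and these $r$ sets are pairwise disjoint, contrary to assumption. So $\Psi$ is an equivariant order-preserving map to the face poset of $\Sigma$, and it induces a $G$-map of order complexes. $\square$

Hence we want a highly connected $G$-space with a $G$-map to $|\Delta(\mathcal L)|$.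

**Using all words.** Let $r=p$ be prime, $G=\mathbb Z_p$, $s=p$, $k\ge2$, so $n=p(k-1)+M+1$. The poset $W$ of all nonempty words is the face poset of the join $G^{*n}$ of $n$ copies of the discrete set $G$, and it is $(n-2)$-connected. So try to map all of $W$. For a moment forget stability and let $V$ be all $k$-subsets. Words in $\mathcal L$ go to the subdivision of $\Sigma$ by $\Psi$. A word outside $\mathcal L$ has $|w_i|\le k-1$ for all $i$, hence $1\le|w|\le p(k-1)$; send it to the vertex of $G^{*p(k-1)}$ that lies in copy number $|w|$ and has as label the letter color of the first letter of $w$. Since $\mathcal L$ is an up-set and sizes increase strictly along a chain, chains go to simplices of the join of $G^{*p(k-1)}$ with the subdivision of $\Sigma$. This join has dimension $(p(k-1)-1)+(M-1)+1=n-2$. It is free, as we will see for $\Sigma$ in Section 7 and as is clear for $G^{*p(k-1)}$. This contradicts (F4). So without stability this plan succeeds.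

Now put stability back. The natural level of a word is $e(w)=\sum_i e_i(w)$, where $e_i(w)$ is the largest size of an almost $p$-stable subset of $w_i$. Outside $\mathcal L$ we again have $1\le e(w)\le p(k-1)$, so the dimension count is still right. But $e$ is only weakly increasing, so comparable words of equal level must get equal labels. For $p=3$, call the letter colors $1,2,3$ and consider the following words, written as lists position:color. They occupy positions $1$ to $4$, and consecutive ones are comparable:
$$\{2{:}1,3{:}2,4{:}3\}\subset\{1{:}2,2{:}1,3{:}2,4{:}3\}\supset\{1{:}2,2{:}1,4{:}3\}\subset\{1{:}2,2{:}1,3{:}3,4{:}3\}\supset\{1{:}2,2{:}1,3{:}3\}$$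
$$\subset\{1{:}2,2{:}1,3{:}3,4{:}1\}\supset\{1{:}2,3{:}3,4{:}1\}\subset\{1{:}2,2{:}2,3{:}3,4{:}1\}\supset\{2{:}2,3{:}3,4{:}1\}.$$
In each of them every color occurs, and repeated letters of a color are at distance at most $2<3$; so $e_1=e_2=e_3=1$ throughout, all have level $3$, and none is in $\mathcal L$ since $k\ge2$. The last word is the first one with the colors cyclically shifted. A label that is constant on comparable words of equal level would be the same for the first and the last word, and equivariance says it must be shifted. So not only the rule "first letter" fails: there is no equivariant labeling of level $3$ at all.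

The trouble comes from the words outside $\mathcal L$. The way around is not to use them. By Lemma 1, multichains in $\mathcal Q$ give words that are in $\mathcal L$ from the start. Two things must be shown: $\mathcal Q$ is $(M-1)$-connected, and there is a $G$-map $|\Delta(\mathcal Q)|\to|\Delta(\mathcal L)|$.

## 5. The connectivity of $\mathcal Q$

**Definition.** For a finite set $I$ with $|I|=q$, $1\le q\le s$, and $u\in\mathbb Z^I$, let $D(u)$ be the poset of all $b\in\mathbb Z^I$ with $0\le b\le u$, pairwise distinct entries, and $|b_i-b_j|\le s-1$ for all $i,j$. With $u_{(1)}\le\dots\le u_{(q)}$ the sorted entries of $u$, put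
$$\rho(u)=\min_{1\le j\le q}\big(u_{(j)}-(j-1)\big).$$

**Example.** Let $s=q=2$. Then $D(1,1)=\{(0,1),(1,0)\}$ is two incomparable points, and $\rho(1,1)=\min(1,0)=0$. Next, $D(2,2)=\{(0,1),(1,0),(1,2),(2,1)\}$; both of the first two elements lie below both of the last two, so this is a $4$-cycle, and $\rho(2,2)=\min(2,1)=1$. The first is nonempty and the second is connected, as the next lemma says.

**Lemma 3.** $D(u)$ is $(\rho(u)-1)$-connected.

*Proof.* If $u$ has a negative entry, then $\rho(u)-1\le u_{(1)}-1\le-2$ and nothing is claimed. So it is enough to treat $u\in\mathbb Z_{\ge-1}^I$, by induction on $\sum u_i$, and in the step we may assume $u\ge0$.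

**Step 1: cut $u$ down to the window.** The purpose is to arrange that $u$ itself is an element of the poset unless two entries coincide. Put $v_i=\min(u_i,u_{(1)}+s-1)$. Then $D(u)=D(v)$: clearly $D(v)\subseteq D(u)$, and if $u_l=u_{(1)}$ and $b\in D(u)$, then $b_i\le b_l+s-1\le u_{(1)}+s-1$ for every $i$. Moreover $\rho(v)\ge\rho(u)$, since
$$v_{(j)}-(j-1)=\min\big(u_{(j)}-(j-1),\,u_{(1)}+s-j\big)\ge\min(\rho(u),u_{(1)})=\rho(u),$$
where we used $j\le q\le s$, and $\rho(u)\le u_{(1)}$.

**Step 2: the case of distinct entries.** If the entries of $v$ are distinct, then $v\in D(v)$, because they lie between $u_{(1)}\ge0$ and $u_{(1)}+s-1$. So $v$ is a maximum of $D(v)$, and $D(v)$ is contractible.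

**Step 3: split at a coincidence.** Otherwise $v_i=v_j=x$ for some $i\neq j$. The purpose is to write $D(v)$ as a union of two smaller posets. An element of $D(v)$ cannot have $b_i=b_j=x$, so $D(v)=D(v-e_i)\cup D(v-e_j)$ (here $e_i$ is the unit vector). These are down-sets with intersection $D(v-e_i-e_j)$. As $x\ge0$, all these vectors have entries $\ge-1$, and their sums are smaller than $\sum v_i\le\sum u_i$. So the induction hypothesis applies to them.

**Step 4: the split loses nothing on the pieces.** Let $x$ occupy the sorted positions $j_0<\dots<j_1$ of $v$. Sorting $v-e_i$ changes only position $j_0$, to $x-1$, and there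
$$x-1-(j_0-1)=x-j_0\ge x-(j_1-1)\ge\rho(v),$$
the last step because $v_{(j_1)}=x$. Hence $\rho(v-e_i)\ge\rho(v)$, and likewise $\rho(v-e_j)\ge\rho(v)$. On the intersection the sorted entries drop by at most $1$, so $\rho(v-e_i-e_j)\ge\rho(v)-1$.

**Step 5: glue.** By induction both pieces are $(\rho(v)-1)$-connected and the intersection is $(\rho(v)-2)$-connected. By (F2), $D(v)=D(u)$ is $(\rho(v)-1)$-connected, and $\rho(v)\ge\rho(u)$. $\square$

**Lemma 4.** $\mathcal Q$ is $(M-1)$-connected.

*Proof.* We cover $\mathcal Q$ by the sets where a given runner is present. For $i\in G$ let $\mathcal G_i=\{a\in\mathcal Q:a_i<\infty\}$. These are down-sets, and they cover $\mathcal Q$ since no element is identically $\infty$. So the $\Delta(\mathcal G_i)$ cover $\Delta(\mathcal Q)$, and intersections of them are the order complexes of $\mathcal G_I=\bigcap_{i\in I}\mathcal G_i$ for $\emptyset\neq I\subseteq G$.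

On $\mathcal G_I$, replace all values outside $I$ by $\infty$. This map is order preserving, idempotent and $\ge\mathrm{id}$, and its image is isomorphic to $D(M,\dots,M)$ on $I$; here $|I|\le r\le s$. By the retraction rule and Lemma 3, $\mathcal G_I$ is $(M-|I|)$-connected, because $\rho(M,\dots,M)=M-|I|+1$.

Since $M\ge r-1$ and $s\ge r$, the values $0,1,\dots,r-1$ in any order give an element of $\mathcal G_G$. So all intersections are nonempty and the nerve is a full simplex. Now apply (F3) with $c=M-1$: an intersection of $t$ of the sets must be $(M-t)$-connected, and it is. $\square$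

## 6. From $\mathcal Q$ to words: change one block at a time

Could we send $a\in\mathcal Q$ directly to the word $\{(s(j-1)+1+a_i,i)\}$ with all blocks equal to $a$? This is not order preserving, since moving a runner moves its letters. So for a chain $c^0<c^1$ we must interpolate, and taking the letters of both at once creates conflicts. Inside one block a position may be claimed by two letter colors; that turns out to be harmless. But different blocks may collide as well: for $r=s=2$ and $M\ge2$, let $c^0=(1,0)<c^1=(2,\infty)$. Block 1 of $c^1$ puts $+$ at $1+2=3$, and block 2 of $c^0$ puts $-$ at $3+0=3$. The remedy is to pass from $c^0$ to $c^1$ by changing the last block first: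
$$(c^0,\dots,c^0,c^0),\ (c^0,\dots,c^0,c^1),\ (c^0,\dots,c^1,c^1),\ \dots,\ (c^1,\dots,c^1).$$
The next complex does this for chains of any length.

**Definition (the complex $E$).** The vertices of $E$ are the multichains $A=(a^{(1)}\le\dots\le a^{(k)})$ in $\mathcal Q$, ordered pointwise. Its simplices are the sets $\{A^0<A^1<\dots<A^d\}$, with $A^\alpha=(a^{\alpha,(j)})_j$, such that for all $\alpha<\beta$
$$a^{\alpha,(j)}\le a^{\beta,(j)}\ (1\le j\le k),\qquad a^{\beta,(j)}\le a^{\alpha,(j+1)}\ (1\le j<k).$$

Consequently, in a simplex,
$$a^{\alpha,(j)}\le a^{\beta,(j')}\quad\text{for all }\alpha,\beta\text{ and all }j<j'.\tag{1}$$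
Indeed, if $\alpha\le\beta$ then $a^{\alpha,(j)}\le a^{\beta,(j)}\le a^{\beta,(j')}$; if $\alpha>\beta$ then $a^{\alpha,(j)}\le a^{\beta,(j+1)}\le a^{\beta,(j')}$.

**Example.** Let $k=2$ and $c^0<c^1$. The multichains made of these are $(c^0,c^0)$, $(c^0,c^1)$, $(c^1,c^1)$. The first two span an edge and so do the last two. The first and the last do not, since $c^1\not\le c^0$. So the edge $c^0c^1$ has been subdivided once.

$G$ acts on $E$, and $g\sigma\neq\sigma$ for $g\neq1$ and every nonempty simplex $\sigma$. For if $g\sigma=\sigma$, then $g$ permutes the finite chain $\sigma$ preserving the order, hence fixes every vertex of it, hence fixes an element of $\mathcal Q$. That is impossible.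

**Lemma 5.** There is a continuous $G$-map $\lambda:|\Delta(\mathcal Q)|\to|E|$.

*Proof.* The idea is to read a point of $|\Delta(\mathcal Q)|$ as a step function on $[0,1)$ and to sample it at $k$ equally spaced times. Let $x$ have weights $x_0,\dots,x_l$ on a chain $c^0<\dots<c^l$, and put $X_\alpha=x_0+\dots+x_\alpha$, $X_{-1}=0$. Let $\varphi_x:[0,1)\to\mathcal Q$ be equal to $c^\alpha$ on $[X_{\alpha-1},X_\alpha)$. It is weakly increasing, and zero weights contribute empty intervals. For $t\in[0,1)$ put
$$A_x(t)=\Big(\varphi_x\big(\tfrac{t+j-1}{k}\big)\Big)_{j=1}^k .$$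
For $t\le t'$ in $[0,1)$ we have $\frac{t+j-1}k\le\frac{t'+j-1}k\le\frac{t+j}k$, so the values of $A_x$, finitely many, satisfy the inequalities in the definition of $E$ and form a simplex. Let $\lambda(x)$ give to $A$ the weight equal to the Lebesgue measure of $\{t:A_x(t)=A\}$. These weights add up to $1$, and the vertices of positive weight span a simplex.

For continuity, fix the closed simplex on $c^0<\dots<c^l$ and a vertex $A=(c^{\alpha_1},\dots,c^{\alpha_k})$. The set $\{t: A_x(t)=A\}$ is the intersection of $[0,1)$ with the intervals $[kX_{\alpha_j-1}-j+1,\ kX_{\alpha_j}-j+1)$, $1\le j\le k$, so its measure is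
$$\max\Big(0,\ \min\big(1,\min_j(kX_{\alpha_j}-j+1)\big)-\max\big(0,\max_j(kX_{\alpha_j-1}-j+1)\big)\Big),$$
which is continuous in $x$. A zero weight does not change $\varphi_x$ if the corresponding $c^\alpha$ is dropped, so the definitions agree on common faces, and $\lambda$ is continuous. Finally $\varphi_{gx}=g\varphi_x$, so $\lambda$ is equivariant. $\square$

On the edge of the example ($k=2$), if $x_0\ge\frac12$ then $\lambda(x)$ has weight $2x_0-1$ on $(c^0,c^0)$ and $2-2x_0$ on $(c^0,c^1)$: the second block changes first.

**The carriers.** We now attach to each simplex $\sigma=\{A^0<\dots<A^d\}$ of $E$ a contractible subposet $C(\sigma)$ of $\mathcal L$. Let $J(\sigma)=\mathrm{supp}(a^{d,(k)})$. The configuration $a^{d,(k)}$ is the largest of all $a^{\alpha,(j)}$, so $J(\sigma)$ is contained in all the sets $\mathrm{supp}(a^{\alpha,(j)})$; it is nonempty. Let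
$$\Lambda_j(\sigma)=\{(s(j-1)+1+a_i^{\alpha,(j)},\,i):0\le\alpha\le d,\ i\in\mathrm{supp}(a^{\alpha,(j)})\},\qquad\Lambda(\sigma)=\bigcup_{j=1}^k\Lambda_j(\sigma).$$
All positions lie in $[1,s(k-1)+1+M]=[n]$. Let $C(\sigma)$ be the set, ordered by inclusion, of words $w\subseteq\Lambda(\sigma)$ that contain, for each $i\in J(\sigma)$ and each $j\in[k]$, a letter of $\Lambda_j(\sigma)$ with letter color $i$.

**Example.** Let $r=s=k=2$, $m=1$, $n=4$, $A=(0,1)$, $C=(1,\infty)$ in $\mathcal Q$, and $\sigma=\{(A,A)<(A,C)\}$. Then $J(\sigma)=\{+\}$, $\Lambda_1=\{(1,+),(2,-)\}$, $\Lambda_2=\{(3,+),(4,-),(4,+)\}$. A word of $C(\sigma)$ contains $(1,+)$ and at least one of $(3,+),(4,+)$; the letters $(2,-)$ and $(4,-)$ are optional, the latter only if $(4,+)$ is absent. Each such word has $w_+\supseteq\{1,3\}$ or $w_+\supseteq\{1,4\}$.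

**Lemma 6.** Let $\sigma,\tau$ be nonempty simplices of $E$.

1. Letters from $\Lambda_j(\sigma)$ and $\Lambda_{j'}(\sigma)$ with $j<j'$ have different positions.
2. $C(\sigma)\subseteq\mathcal L$.
3. If $\sigma\subseteq\tau$, then $C(\sigma)\subseteq C(\tau)$; and $gC(\sigma)=C(g\sigma)$ for $g\in G$.
4. $C(\sigma)$ is contractible.

*Proof of 1 (different blocks do not interact).* Suppose $s(j-1)+1+a_i^{\alpha,(j)}=s(j'-1)+1+a_l^{\beta,(j')}$ with both values finite. Then $a_i^{\alpha,(j)}\ge a_l^{\beta,(j')}+s$. By (1), $a_l^{\alpha,(j)}\le a_l^{\beta,(j')}<\infty$, so $a_i^{\alpha,(j)}-a_l^{\alpha,(j)}\ge s$. But this difference is $0$ if $i=l$, and at most $s-1$ if $i\ne l$, since $a^{\alpha,(j)}\in\mathcal Q$.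

*Proof of 2 (carriers consist of useful words).* Let $w\in C(\sigma)$ and pick $i\in J(\sigma)$. Pick letters of color $i$ of $w$ in blocks $1,\dots,k$, with values $v_j\in\{a_i^{\alpha,(j)}\}_\alpha$. By (1), $v_1\le\dots\le v_k$, so consecutive positions $s(j-1)+1+v_j$ differ by at least $s$. These $k$ positions form a member of $V$ inside $w_i$.

*Proof of 3 (carriers are monotone and equivariant).* If $\sigma\subseteq\tau$, then $\Lambda_j(\sigma)\subseteq\Lambda_j(\tau)$, and $J(\tau)\subseteq J(\sigma)$ because the top vertex of $\tau$ is at least that of $\sigma$. So a word of $C(\sigma)$ lies in $\Lambda(\tau)$ and satisfies the demands for $\tau$. Since $\mathrm{supp}(ga)=g\,\mathrm{supp}(a)$ and $(ga)_{gi}=a_i$, we have $J(g\sigma)=gJ(\sigma)$ and $\Lambda_j(g\sigma)=g\Lambda_j(\sigma)$, hence $C(g\sigma)=gC(\sigma)$.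

*Proof of 4.* **Step 1: discard the letter colors outside $J=J(\sigma)$.** Deleting all letters with color outside $J$ maps $C(\sigma)$ to itself, because the demands concern only colors in $J$. It is order preserving, idempotent and $\le\mathrm{id}$. By the retraction rule $C(\sigma)\simeq C_J$, the poset of those $w\in C(\sigma)$ all of whose letter colors lie in $J$.

**Step 2: separate the blocks.** By part 1, a union of words, one in each block, is again a word, and the blocks $\Lambda_j(\sigma)$ are disjoint. So $C_J\cong\prod_{j=1}^kP_j$ with $P_j=P(J;b^0,\dots,b^d)$ and $b^\alpha=a^{\alpha,(j)}|_J$. Here, for a pointwise weakly increasing sequence $b^0\le\dots\le b^d$ of injective maps $J\to\mathbb Z_{\ge0}$, $P(J;b^0,\dots,b^d)$ is the poset of sets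
$$w\subseteq\{(b_i^\alpha,i):i\in J,\ 0\le\alpha\le d\}$$
in which every value occurs at most once and every color $i\in J$ occurs at least once. Since a product of contractible posets is contractible, it remains to treat one block.

**Step 3: one block is contractible.** We use induction on $|J|$. For $J=\emptyset$ the poset is the single point $\emptyset$. Let $J\ne\emptyset$, let $i^*\in J$ maximize $b_i^d$, and put $v^*=b^d_{i^*}$. For $l\neq i^*$ we have $b_l^\alpha\le b_l^d<v^*$, since $b^d$ is injective. So the value $v^*$ is available to color $i^*$ only. Put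
$$f(w)=w\cup\{(v^*,i^*)\},\qquad h(w)=\{(v,i)\in w:i\neq i^*\}\cup\{(v^*,i^*)\}.$$
Both map $P(J;\cdot)$ to itself and preserve order, and $w\le f(w)\ge h(w)$. By (F1), $h\simeq f\simeq\mathrm{id}$. Also $h\circ h=h$, so $P(J;\cdot)$ is homotopy equivalent to the image of $h$. The image consists of the $w$ whose only letter of color $i^*$ is $(v^*,i^*)$. Removing this letter identifies it with $P(J\setminus\{i^*\};\cdot)$ for the restricted maps, because $v^*$ is not a value of another color. The latter is contractible by induction. $\square$

**Proposition 7.** There is a $G$-map $|\Delta(\mathcal Q)|\to|\Delta(\mathcal L)|$.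

*Proof.* By Lemma 5 it is enough to construct a $G$-map $f:|E|\to|\Delta(\mathcal L)|$. We do it skeleton by skeleton, with $f(\sigma)\subseteq|\Delta(C(\sigma))|$ for every simplex $\sigma$. For one vertex $\sigma$ in each $G$-orbit choose any point of $|\Delta(C(\sigma))|$. In higher dimension choose one simplex $\sigma$ in each orbit. The map already given on $\partial\sigma$ has image in the union of the $|\Delta(C(\sigma'))|$ over proper faces $\sigma'$ of $\sigma$, hence in $|\Delta(C(\sigma))|$ by Lemma 6.3, and it extends over $\sigma$ because $|\Delta(C(\sigma))|$ is contractible. On $g\sigma$ define $f(gx)=gf(x)$. This is well defined because $g\sigma\ne\sigma$ for $g\ne1$. It agrees with the given map on $\partial(g\sigma)$ because that map is equivariant, and its image lies in $g|\Delta(C(\sigma))|=|\Delta(C(g\sigma))|$. Compose $f$ with $\lambda$. $\square$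

## 7. Prime $r$

**Theorem 8.** $\mathbf P(p,s)$ holds for every prime $p$ and every $s\ge p$.

*Proof.* If $n$ is larger than $n'=s(k-1)+(p-1)m+1$, restrict the coloring to the sets inside $[n']$. So assume $n=s(k-1)+(p-1)m+1$. Suppose $c:V\to[m]$ has no $p$ pairwise disjoint sets of equal color, and use the previous sections with $r=p$, $G=\mathbb Z_p$, $M=(p-1)m$.

**Step 1: the action on $|\Sigma|$ is free.** This is what (F4) needs. Suppose $g\neq1$ fixes a point, with support $F\ne\emptyset$. Then $gF=F$, so each row $\{i:(h,i)\in F\}$ is invariant under $g$, hence under $G$, because $g$ generates $\mathbb Z_p$. So each row is $\emptyset$ or $G$; it is not $G$ by the definition of $\Sigma$. Then $F=\emptyset$, a contradiction.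

**Step 2: compose.** Proposition 7 and Lemma 2 give $G$-maps $|\Delta(\mathcal Q)|\to|\Delta(\mathcal L)|\to|\Sigma|$. The source is $(M-1)$-connected by Lemma 4, and the target is a free complex of dimension $M-1$. This contradicts (F4). $\square$

## 8. Composite $r$ and the proof of Theorem A

For composite $r$, Step 1 of the last proof fails. With $G=\mathbb Z_4$ and $m=1$, the face $F=\{(1,0),(1,2)\}$ of $\Sigma$ is invariant under $2\in\mathbb Z_4$, so the midpoint of this edge is fixed. Instead we multiply: stable sets of stable sets are more stable.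

**Lemma 9.** $\mathbf P(r_1,r_1)$ and $\mathbf P(r_2,s_2)$ imply $\mathbf P(r_1r_2,\,r_1s_2)$.

*Proof.* Let $n\ge r_1s_2(k-1)+(r_1r_2-1)m+1$, and let $c$ be an $m$-coloring of the almost $r_1s_2$-stable $k$-subsets of $[n]$. Put $t=s_2(k-1)+(r_2-1)m+1$.

**Step 1: color the almost $r_1$-stable $t$-subsets of $[n]$.** Let $T=\{\tau_1<\dots<\tau_t\}$ be one of them. If $K\subseteq[t]$ is an almost $s_2$-stable $k$-set, then $\tau_K=\{\tau_\kappa:\kappa\in K\}$ is almost $r_1s_2$-stable, because $|\tau_\kappa-\tau_{\kappa'}|\ge r_1|\kappa-\kappa'|\ge r_1s_2$ for distinct $\kappa,\kappa'\in K$. Apply $\mathbf P(r_2,s_2)$ on $[t]$ to the coloring $K\mapsto c(\tau_K)$. It gives $r_2$ pairwise disjoint $k$-sets inside $T$ of a common $c$-color. Let $c'(T)$ be such a color.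

**Step 2: find disjoint sets $T$ of one color.** We have
$$r_1(t-1)+(r_1-1)m+1=r_1s_2(k-1)+\big(r_1(r_2-1)+r_1-1\big)m+1=r_1s_2(k-1)+(r_1r_2-1)m+1\le n.$$
So $\mathbf P(r_1,r_1)$, with $t$ in the role of $k$, applies to $c'$ and gives $r_1$ pairwise disjoint sets $T$ of equal $c'$-color. Each contains $r_2$ pairwise disjoint $k$-sets of that $c$-color; together these are $r_1r_2$ pairwise disjoint sets of the same $c$-color. $\square$

**Proof of Theorem A.** For a prime $p$, $\mathbf P(p,p)$ is Theorem 8 with $s=p$. Lemma 9 with $s_2=r_2$ says that $\mathbf P(r_1,r_1)$ and $\mathbf P(r_2,r_2)$ imply $\mathbf P(r_1r_2,r_1r_2)$. By induction on the number of prime factors, $\mathbf P(r,r)$ holds for all $r\ge2$.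

Now let $k\ge1$, $n\ge rk$ and $m=\lfloor\frac{n-1-r(k-1)}{r-1}\rfloor$. Since $n-1-r(k-1)\ge r-1$, we have $m\ge1$, and $n\ge r(k-1)+(r-1)m+1$. By $\mathbf P(r,r)$ no coloring of $KG^r(n,k)_{\widetilde{r\text{-}stab}}$ with $m$ colors is proper, so
$$\chi\big(KG^r(n,k)_{\widetilde{r\text{-}stab}}\big)\ge m+1=\Big\lceil\tfrac{n-r(k-1)}{r-1}\Big\rceil .$$
The reverse inequality holds because $KG^r(n,k)_{\widetilde{r\text{-}stab}}$ is an induced subhypergraph of $KG^r(n,k)$, whose chromatic number is this number by (i). $\blacksquare$

In particular, the conjecture is true.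

## 9. Other values of $s$: proof of Theorem B

The upper bound is (ii), so only the lower bounds remain.

**Case (a): $s\le r$.** Every almost $r$-stable set is almost $s$-stable, so $KG^r(n,k)_{\widetilde{r\text{-}stab}}$ is an induced subhypergraph of $KG^r(n,k)_{\widetilde{s\text{-}stab}}$. Theorem A gives the lower bound $\lceil\frac{n-r(k-1)}{r-1}\rceil$, and here $\max(\{r,s\})=r$.

**Reduction of (b) and (c) to $\mathbf P(r,s)$.** Let $s\ge r$ and $n\ge sk$. Then $m:=\lfloor\frac{n-1-s(k-1)}{r-1}\rfloor\ge1$, because $n-1-s(k-1)\ge s-1\ge r-1$. Also $n\ge s(k-1)+(r-1)m+1$, so $\mathbf P(r,s)$ gives $\chi\ge m+1=\lceil\frac{n-s(k-1)}{r-1}\rceil$. So it suffices to prove $\mathbf P(r,s)$.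

**Case (b): $r=p^a$ with $p$ prime, $s\ge r$.** The purpose of this step is to replace (F4), since $|\Sigma|$ need not be free, by a theorem that only needs the absence of points fixed by the whole group. This is Volovikov's lemma (A. Yu. Volovikov, *On a topological generalization of the Tverberg theorem*, Math. Notes 59 (1996)): *for $G=(\mathbb Z_p)^a$ and fixed-point-free $G$-spaces $X,Y$ with $\tilde H^i(X;\mathbb F_p)=0$ for $i\le\ell$ and $Y$ a finite-dimensional $\mathbb F_p$-cohomology $\ell$-sphere, there is no $G$-map $X\to Y$.* Here fixed-point-free means that no point is fixed by all of $G$.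

As before we may assume $n=s(k-1)+(r-1)m+1$. Suppose a coloring with $m$ colors violates $\mathbf P(r,s)$. Take $G=(\mathbb Z_p)^a$, a group of order $r$. Lemma 2, Lemma 4 and Proposition 7 were proved for any group of order $r$ and any $s\ge r$. So there is a $G$-map $|\Delta(\mathcal Q)|\to|\Sigma|$, and we check the hypotheses with $\ell=M-1$.

* The source is $(M-1)$-connected by Lemma 4, so $\tilde H^i(|\Delta(\mathcal Q)|;\mathbb F_p)=0$ for $i\le M-1$. It is fixed-point-free, and the action is even free: an element $g\ne1$ that fixes a point maps the chain supporting it to itself, hence fixes every element of this chain, which is impossible in $\mathcal Q$.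
* A face of $\Sigma$ is a choice, for each $h\in[m]$, of a proper subset of $G$, not all of them empty if the face is nonempty. So $\Sigma$ is the $m$-fold join of the boundary $\partial\Delta^{r-1}$ of an $(r-1)$-simplex. As $|\partial\Delta^{r-1}|\cong S^{r-2}$, we get $|\Sigma|\cong S^{m(r-1)-1}=S^{M-1}$. If all of $G$ fixed a point with support $F$, then every row of $F$ would be $G$-invariant, hence $\emptyset$ or $G$, since $G$ acts transitively on itself. The value $G$ is excluded in $\Sigma$, so $F=\emptyset$, a contradiction.

Volovikov's lemma now says that the $G$-map does not exist. So $\mathbf P(r,s)$ holds.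

**Case (c): $s\ge r$ and $(r/q)\mid s$.** Write $r=r_1q$ with $q>1$ a prime power, and $s=r_1s_2$. As $s\ge r$, we have $s_2\ge q$. If $r_1=1$, then $r=q$ is a prime power and this is case (b). Otherwise $\mathbf P(r_1,r_1)$ holds by Theorem A, $\mathbf P(q,s_2)$ was proved in case (b), and Lemma 9 gives $\mathbf P(r_1q,r_1s_2)=\mathbf P(r,s)$. If $r\mid s$, then $r/q$ divides $s$ for every prime power $q>1$ dividing $r$, so any such $q$ works. $\blacksquare$
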